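\title{Infinitely many associated primes of local cohomology in a regular closed fiber}

\begin{abstract}
Let $(R,\mathfrak m,K)$ be a local ring and let $S$ be a flat extension of $R$ whose closed fiber $S/\mathfrak mS$ is regular. Hochster asked whether only finitely many associated primes of a local cohomology module $H^i_I(S)$ can contain $\mathfrak mS$. We show that the answer is no. For every field $K$ there is a normal local domain $R$ of dimension $4$, essentially of finite type over $K$, with counterexamples for $i=3$ and $S=R[s,t]$, $S=R[z]$ or $S=\widehat R[[s,t]]$. The ring $R$ is the local ring at the vertex of a bigraded cone over the square of an elliptic curve, and the associated primes come from the torsion points of the curve. If $A$ is a regular $K$-algebra that is local or finitely generated, then finiteness holds for all flat extensions with closed fiber $A$ if and only if $\operatorname{Spec}A$ is finite.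
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings are commutative, Noetherian and have a unit. Let $I$ be an ideal of a ring $S$ and let $M$ be an $S$-module. The submodule of elements of $M$ killed by a power of $I$ is denoted by $H^0_I(M)$, and the local cohomology functors $H^i_I$ are the right derived functors of $H^0_I$. For a principal ideal they are easy to describe: $H^0_{(g)}(M)$ and $H^1_{(g)}(M)$ are the kernel and the cokernel of $M\to M_g$, and the higher ones vanish. A prime is associated to $M$ if it is the annihilator of an element of $M$; the set of these primes is $\operatorname{Ass}_SM$. It is finite when $M$ is finitely generated. Local cohomology modules need not be finitely generated, as $H^1_{(t)}(K[t])=K[t,t^{-1}]/K[t]$ shows, so finiteness of their sets of associated primes is a real question. We write $\mathcal V(J)$ for the set of primes containing an ideal $J$.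

Let $(R,\mathfrak m,K)$ be a local ring. A \emph{flat extension of $R$ with regular closed fiber} is a ring $S$ with an injective flat homomorphism $R\to S$ such that $\mathfrak mS\neq S$ and $S/\mathfrak mS$ is a regular ring. Polynomial rings and power series rings over $R$ are examples. The following question was raised by Mel Hochster; see \cite{NB}.

\begin{quote}
\emph{Let $S$ be a flat extension of $R$ with regular closed fiber. Is the set
\[
\operatorname{Ass}_SH^0_{\mathfrak mS}\bigl(H^i_I(S)\bigr)=\mathcal V(\mathfrak mS)\cap\operatorname{Ass}_SH^i_I(S)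
\]
finite for every ideal $I\subset S$ and every $i\in\mathbb N$?}
\end{quote}

The two sides agree because a prime $\operatorname{Ann}(e)$ contains $\mathfrak mS$ as soon as it contains a power of $\mathfrak mS$. The set consists of those associated primes of $H^i_I(S)$ that lie in the closed fiber $\mathcal V(\mathfrak mS)=\operatorname{Spec}S/\mathfrak mS$. It is finite in the simplest cases.
\begin{enumerate}
\item[(a)] If $i=0$, then $H^0_I(S)$ is an ideal of $S$.
\item[(b)] If $\operatorname{Spec}S/\mathfrak mS$ is finite, for instance if $S=R$ or $S=R[[z]]$, then $\mathcal V(\mathfrak mS)$ itself is finite.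
\item[(c)] Let $I=I_0S$ with $I_0\subset R$. By flat base change (fact (A2) below), every associated prime of $H^i_I(S)$ is associated to $S/\mathfrak pS$ for some prime $\mathfrak p$ of $R$ and contracts to $\mathfrak p$. If it contains $\mathfrak mS$, then $\mathfrak p=\mathfrak m$, so it lies in the finite set $\operatorname{Ass}_SS/\mathfrak mS$.
\item[(d)] Let $I=(g)$ with $g$ a nonzerodivisor. Then $H^1_I(S)=S_g/S$ is the union of the modules $g^{-n}S/S\cong S/g^nS$, each of which has a finite filtration with quotients $S/gS$. Hence $\operatorname{Ass}_SH^1_I(S)\subset\operatorname{Ass}_SS/gS$.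
\end{enumerate}
In (c) the conclusion holds however complicated $H^i_{I_0}(R)$ is. This suggests the guess that passing to $H^0_{\mathfrak mS}$ hides the singularities of $R$, and that what remains is a question about the regular ring $S/\mathfrak mS$ alone, as it literally is when $R$ is a field. The guess is wrong.

\begin{theorem}\label{thm:A}
Let $K$ be any field. There are a $4$-dimensional normal local domain $(R,\mathfrak m,K)$, essentially of finite type over $K$, and an ideal $I\subset R[s,t]$, where $s,t$ are indeterminates, such that
\[
\mathcal V(\mathfrak mR[s,t])\cap\operatorname{Ass}H^3_I(R[s,t])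
\]
is infinite. This set contains $\mathfrak mR[s,t]+PR[s,t]$ for infinitely many homogeneous height-one primes $P\subset K[s,t]$.
\end{theorem}

The map $R\to R[s,t]$ is flat and injective with regular closed fiber $K[s,t]$, so Theorem~\ref{thm:A} answers the question in the negative. The same ring $R$ gives counterexamples for many other closed fibers.

\begin{theorem}\label{thm:B}
Let $K$ be a field and let $A\neq0$ be a regular Noetherian $K$-algebra.
\begin{enumerate}
\item[(1)] If $\operatorname{Spec}A$ is finite, then $\mathcal V(\mathfrak mS)\cap\operatorname{Ass}_SH^i_I(S)$ is finite for all $(R,\mathfrak m,K)$, all flat $S$ with $S/\mathfrak mS\cong A$, all $I$ and all $i$.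
\item[(2)] Let $R$ be the ring of Theorem~\ref{thm:A}. Suppose that $A$ has a prime of height at least $2$, or that $A$ is a finitely generated $K$-algebra of dimension at least $1$. Then $S=R\otimes_KA$ is Noetherian and flat over $R$ with closed fiber $A$, and it has an ideal $J$ such that $\mathcal V(\mathfrak mS)\cap\operatorname{Ass}_SH^3_J(S)$ is infinite.
\end{enumerate}
Hence, if $A$ is local or a finitely generated $K$-algebra, finiteness holds for all $R,S,I,i$ with $S/\mathfrak mS\cong A$ if and only if $\operatorname{Spec}A$ is finite; this means $\dim A\le1$ in the local case and $\dim A=0$ in the finitely generated case. In particular, some ideal of $R[z]$ gives a counterexample.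
\end{theorem}

\begin{theorem}\label{thm:C}
With $R$ and $I$ as in Theorem~\ref{thm:A}, the set $\mathcal V(\mathfrak mS)\cap\operatorname{Ass}_SH^3_{IS}(S)$ is infinite for the complete local ring $S=\widehat R[[s,t]]$.
\end{theorem}

The closed fibers $K$ and $K[[z]]$ have finite spectrum. So the counterexamples with one polynomial variable and with two power series variables use the least possible number of variables.

The construction starts from case (d). The argument given there applies to $H^1_{(g)}(M)$ for any finitely generated $M$ and breaks down when $M$ is not finitely generated. Section~\ref{sec:form} shows how a linear form $g$ in $s,t$, applied to an infinite sum of modules of finite length that sit at different points of a curve, produces infinitely many primes of $K[s,t]$. Section~\ref{sec:elliptic} finds such modules in nature: they are the groups $H^1(Y,\mathcal L^q)$, $q\ge1$, for a line bundle $\mathcal L$ on $Y=E\times E$, and they sit at the $q$-torsion points of the elliptic curve $E$. Section~\ref{sec:cone} builds a ring whose local cohomology contains all these groups at once, and Section~\ref{sec:ideal}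 builds the ideal that plays the role of $g$ and proves Theorem~\ref{thm:A}. Theorems~\ref{thm:B} and~\ref{thm:C} follow by flat base change in Section~\ref{sec:fibers}.

\section{Standard facts}\label{sec:facts}

The following facts hold for arbitrary modules over Noetherian rings.
\begin{enumerate}
\item[(A1)] A nonzero module has an associated prime. If $N\subset M$, then $\operatorname{Ass}N\subset\operatorname{Ass}M$. A prime minimal over an ideal $J\subset S$ is associated to $S/J$. If $T\subset S$ is multiplicatively closed, the associated primes of $T^{-1}M$ are the extensions of the associated primes of $M$ that are disjoint from $T$.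
\item[(A2)] Let $A_1\to A_2$ be flat. Then $H^i_{IA_2}(A_2)=H^i_I(A_1)\otimes_{A_1}A_2$. For every $A_1$-module $M$,
\[
\operatorname{Ass}_{A_2}(M\otimes_{A_1}A_2)=\bigcup_{\mathfrak p\in\operatorname{Ass}M}\operatorname{Ass}_{A_2}(A_2/\mathfrak pA_2)
\]
by \cite[Thm.~23.2]{Mat}. Every prime in $\operatorname{Ass}_{A_2}(A_2/\mathfrak pA_2)$ contracts to $\mathfrak p$, because nonzero elements of the domain $A_1/\mathfrak p$ are nonzerodivisors on the flat module $A_2/\mathfrak pA_2$.
\item[(A3)] Let $U=\operatorname{Spec}S\setminus\mathcal V(I)$. Then $H^{i+1}_I(S)\cong H^i(U,\mathcal O_U)$ as $S$-modules for $i\ge1$. This is the long exact sequence of cohomology with supports, together with the vanishing of the higher cohomology of an affine scheme.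
\end{enumerate}

From algebraic geometry we use the following. For a section $f$ of a line bundle on a scheme $X$, we write $X_f$ for the open set where $f$ does not vanish.
\begin{enumerate}
\item[(G1)] Let $Y$ be projective over $K$, let $\mathcal M$ be an ample line bundle and let $\mathcal F$ be a coherent sheaf on $Y$. For $n\gg0$ the sheaf $\mathcal F\otimes\mathcal M^n$ is globally generated and has no higher cohomology (Serre vanishing). Tensor products of ample bundles are ample, and for every line bundle $\mathcal L$ the bundle $\mathcal L\otimes\mathcal M^n$ is ample for $n\gg0$. If $f\in H^0(Y,\mathcal M)$, then $Y_f$ is affine: for suitable $n$ the sections of $\mathcal M^n$ embed $Y$ in a projective space, and $Y_f=Y_{f^n}$ is the complement of a hyperplane section.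
\item[(G2)] For a coherent sheaf $\mathcal F$ on $\mathbb P^n_K$, the module $\bigoplus_{k\ge0}H^0(\mathbb P^n,\mathcal F(k))$ is finitely generated over the polynomial ring in $n+1$ variables (Serre).
\item[(G3)] If $X$ is a Noetherian scheme and $f\in\Gamma(X,\mathcal O_X)$, then $\Gamma(X_f,\mathcal O_X)=\Gamma(X,\mathcal O_X)_f$ \cite[II.5.14]{Har}.
\item[(G4)] If $\rho\colon W\to X$ is an affine morphism of Noetherian separated schemes and $\mathcal F$ is quasi-coherent, then $H^i(W,\mathcal F)=H^i(X,\rho_*\mathcal F)$. Cohomology on a Noetherian scheme commutes with direct sums and direct limits of sheaves.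
\item[(G5)] Higher direct images of quasi-coherent sheaves under separated morphisms of finite type commute with flat base change. In particular $H^i(Y\times\mathbb A^2,\mathcal F)=H^i(Y,\mathcal F)\otimes_KK[s,t]$, where $\mathbb A^2=\operatorname{Spec}K[s,t]$. Here and below, a sheaf and its pullback to a product with $\mathbb A^2$, or to an open subset of such a product, have the same name.
\item[(G6)] If $U=U_1\cup U_2$ with $U_1,U_2$ open, there is a Mayer--Vietoris exact sequence
\[
H^1(U,\mathcal O)\to H^1(U_1,\mathcal O)\oplus H^1(U_2,\mathcal O)\to H^1(U_1\cap U_2,\mathcal O)\to H^2(U,\mathcal O)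
\]
of $\Gamma(U,\mathcal O)$-modules.
\end{enumerate}

\section{A linear form with moving coefficients}\label{sec:form}

\begin{example}\label{ex:toy}
Let $K$ be infinite and let $\lambda_1,\lambda_2,\dots$ be distinct elements of $K$. Consider the $K[\tau]$-modules $\Gamma_q=K[\tau]/(\tau-\lambda_q)\cong K$, their sum $\Gamma=\bigoplus_q\Gamma_q$, and the element $g=s\tau-t$ of $K[\tau][s,t]$. On $\Gamma_q[s,t]\cong K[s,t]$ the element $g$ acts as $\lambda_qs-t$, so
\[
H^1_{(g)}(\Gamma[s,t])=\bigoplus_qK[s,t]_{\lambda_qs-t}\big/K[s,t].
\]
The class of $1/(\lambda_qs-t)$ has annihilator $(\lambda_qs-t)$ in $K[s,t]$. Now forget $\tau$. As a $K[s,t]$-module, $\Gamma[s,t]$ is free, has the single associated prime $0$ and does not remember the points $\lambda_q$. The module $H^1_{(g)}(\Gamma[s,t])$ does remember them: the position of $\Gamma_q$ has become an associated prime of $K[s,t]$.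
\end{example}

Over a finite field we need points that are not rational, and the modules that we shall meet need not be fields. For a closed point $\theta$ of $\mathbb P^1=\operatorname{Proj}K[s,t]$, let $P_\theta\subset K[s,t]$ be its homogeneous prime ideal, which is spanned by the forms vanishing at $\theta$. It is nonzero and strictly contained in $(s,t)$, so it has height one, and distinct points have distinct primes.

\begin{lemma}\label{lem:form}
Let $\Lambda$ be a finite-dimensional $K$-algebra, let $\tau_0,\tau_1\in\Lambda$ generate the unit ideal, and put $g=s\tau_1-t\tau_0\in\Lambda[s,t]$. Let $\Gamma$ be a finitely generated $\Lambda$-module, let $\xi\in\operatorname{Supp}\Gamma$ have residue field $\kappa$, and let $\theta\in\mathbb P^1$ be the closed point with homogeneous coordinates $[\tau_0(\xi):\tau_1(\xi)]$ in $\kappa$. Then $\Gamma[s,t]\to\Gamma[s,t]_g$ is injective, and its cokernel contains an element $e$ with $\operatorname{Ann}_{K[s,t]}(e)=P_\theta$.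
\end{lemma}

\begin{proof}
First, $g$ is a nonzerodivisor on $M[s,t]$ for every finitely generated $\Lambda$-module $M$. Indeed, $M$ has a finite filtration whose quotients are residue fields $\kappa'$ of $\Lambda$, so $M[s,t]$ has a finite filtration whose quotients are domains $\kappa'[s,t]$, and $g$ is nonzero in $\kappa'[s,t]$ because $\tau_0$ and $\tau_1$ do not both vanish in $\kappa'$. This gives the injectivity.

Every prime of the Artinian ring $\Lambda$ is minimal, so $\xi$ is associated to $\Gamma$ and there is an embedding of $\Lambda$-modules $\kappa\subset\Gamma$. The induced map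
\[
\kappa[s,t]_g/\kappa[s,t]\longrightarrow\Gamma[s,t]_g/\Gamma[s,t]
\]
is injective: if $v\in\Gamma[s,t]$ and $g^nv\in\kappa[s,t]$, then $g^n$ kills the image of $v$ in $(\Gamma/\kappa)[s,t]$, so this image is zero and $v\in\kappa[s,t]$.

Let $e$ be the class of $1/g\in\kappa[s,t]_g$. A polynomial $F\in K[s,t]$ kills $e$ if and only if $g$ divides $F$ in $\kappa[s,t]$. The map $\kappa[s,t]\to\kappa[v]$ with $s\mapsto\tau_0(\xi)v$ and $t\mapsto\tau_1(\xi)v$ is induced by a surjective linear map on linear forms whose kernel is spanned by $g$, so its kernel is $g\kappa[s,t]$. It sends $F=\sum F_n$, with $F_n$ a form of degree $n$, to $\sum F_n(\tau_0(\xi),\tau_1(\xi))v^n$. So $F$ kills $e$ if and only if every $F_n$ vanishes at $\theta$, that is, $F\in P_\theta$.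
\end{proof}

An annihilator in $K[s,t]$ determines an associated prime of a larger ring $B[s,t]$, lying over a chosen point $\mathfrak n$, provided that the element is supported at $\mathfrak n$.

\begin{lemma}\label{lem:lift}
Let $B$ be a Noetherian $K$-algebra with an ideal $\mathfrak n$ such that $B=K\oplus\mathfrak n$, and put $S_0=B[s,t]$. Let $e$ be an element of an $S_0$-module $M$ such that $\mathfrak n^ke=0$ for some $k$ and $P=\operatorname{Ann}_{K[s,t]}(e)$ is prime. Then $Q=\mathfrak nS_0+PS_0$ is an associated prime of $M$.
\end{lemma}

\begin{proof}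
The ideal $Q$ is prime because $S_0/Q=K[s,t]/P$. Every prime containing $\operatorname{Ann}_{S_0}(e)$ contains $\mathfrak n^k$ and $P$, hence $Q$. Conversely, let $F\in\operatorname{Ann}_{S_0}(e)$ and write $F=F_0+F_1$ with $F_0\in K[s,t]$ and $F_1\in\mathfrak nS_0$. Then $F_0e=-F_1e$, so $F_0^ke=(-F_1)^ke=0$. Thus $F_0^k\in P$, so $F_0\in P$ and $F\in Q$. Therefore $Q$ is the unique prime minimal over $\operatorname{Ann}_{S_0}(e)$, and by (A1) it is associated to $S_0/\operatorname{Ann}_{S_0}(e)\cong S_0e\subset M$.
\end{proof}

The task is now to realize Example~\ref{ex:toy} inside the local cohomology of a ring $B[s,t]$, by elements that are killed by powers of $\mathfrak n$. This forbids taking $\tau$ in $B$: an element of $B=K\oplus\mathfrak n$ acts on such elements as a constant plus a nilpotent, with the same constant for all $q$. So $\tau$ has to be a function on an auxiliary variety that is contracted to the point $\mathfrak n$.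

\section{A line bundle whose powers detect torsion points}\label{sec:elliptic}

Let $E$ be an elliptic curve over $K$ with origin $o$. One exists over every field: take $y^2+y=x^3$ in characteristic $2$ and $y^2=x^3-x$ otherwise. We recall three facts about an elliptic curve over a field $k$. The map $\xi\mapsto\mathcal O(\xi-o)$ is an injective homomorphism from $E(k)$ to the Picard group, so $\mathcal O(\xi-o)^q$ is trivial if and only if $q\xi=o$. A line bundle of degree $0$ has $h^0=h^1$ by the Riemann--Roch theorem, and this number is nonzero if and only if the bundle is trivial. For $q\ge1$ the kernel $E[q]$ of multiplication by $q$ is a finite closed subscheme, and $E[\ell](\bar k)\cong(\mathbb Z/\ell)^2$ for every prime $\ell\neq\operatorname{char}k$.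

So, as $\xi$ moves in $E$, the cohomology of $\mathcal O(\xi-o)^q$ vanishes except at the $q$-torsion points. To make a module of finite length out of this jump, we put the bundles into one family. Let $Y=E\times_KE$, let $\pi\colon Y\to E$ be the second projection, let $\Delta\subset Y$ be the diagonal, and set
\[
\mathcal L=\mathcal O_Y(\Delta-\{o\}\times E).
\]
Let $\xi$ be a point of the scheme $E$ with residue field $\kappa(\xi)$. The fiber $\pi^{-1}(\xi)$ is the elliptic curve $E_{\kappa(\xi)}$; it meets $\{o\}\times E$ in the origin and $\Delta$ in the $\kappa(\xi)$-rational point defined by $\xi$, which we again call $\xi$. Hence the restriction $\mathcal L_\xi$ of $\mathcal L$ to the fiber is $\mathcal O(\xi-o)$, and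
\begin{equation}\label{eq:jump}
H^0(\pi^{-1}(\xi),\mathcal L_\xi^q)\neq0\iff H^1(\pi^{-1}(\xi),\mathcal L_\xi^q)\neq0\iff\xi\in E[q].
\end{equation}

\begin{proposition}\label{prop:Tq}
Let $q\ge1$. Then $\pi_*\mathcal L^q=0$, and $\mathcal T_q=R^1\pi_*\mathcal L^q$ is a coherent sheaf whose support is the finite set $E[q]$. The set $\Sigma=\bigcup_{q\ge1}E[q]$ of closed points of $E$ is infinite.
\end{proposition}

\begin{proof}
The sheaf $\pi_*\mathcal L^q$ is torsion-free, because $Y$ is integral and $\pi$ is dominant. Its stalk at the generic point $\eta$ is $H^0(\pi^{-1}(\eta),\mathcal L_\eta^q)$ by (G5), and this vanishes by \eqref{eq:jump} since the finite scheme $E[q]$ does not contain $\eta$. So $\pi_*\mathcal L^q=0$.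

The sheaf $\mathcal T_q$ is coherent because $\pi$ is projective. The bundle $\mathcal L^q$ is flat over $E$ and the fibers are curves, so $H^2$ of every fiber vanishes and $R^2\pi_*\mathcal L^q=0$. The theorem on cohomology and base change \cite[III.12.11]{Har} then gives $\mathcal T_q\otimes\kappa(\xi)=H^1(\pi^{-1}(\xi),\mathcal L^q_\xi)$ for every $\xi$. By Nakayama's lemma and \eqref{eq:jump}, the support of $\mathcal T_q$ is $E[q]$.

For each prime $\ell\neq\operatorname{char}K$ there is a point of exact order $\ell$ in $E(\bar K)$. The geometric points over the closed point below it are its Galois conjugates, which also have exact order $\ell$. So different primes $\ell$ give different closed points of $\Sigma$.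
\end{proof}

The parameter $\tau$ of Example~\ref{ex:toy} should be a coordinate that separates the points of $\Sigma$, up to finite ambiguity. As $E$ is complete, it has no nonconstant functions, so we use a map to $\mathbb P^1$; this is why there are two variables $s,t$. The bundle $\mathcal N_0=\mathcal O_E(2o)$ is globally generated with $h^0=2$. Let $\tau_0,\tau_1$ be a basis of its sections. The morphism $\varphi=[\tau_0:\tau_1]\colon E\to\mathbb P^1$ is not constant, hence finite. Put $\mathcal N=\pi^*\mathcal N_0$ and
\[
g=s\tau_1-t\tau_0\in H^0(E\times\mathbb A^2,\mathcal N_0),\qquad\Omega_E=(E\times\mathbb A^2)_g .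
\]
We also view $g$ as a section of $\mathcal N$ on $Y\times\mathbb A^2$ and put $\Omega=(Y\times\mathbb A^2)_g$, the preimage of $\Omega_E$ under $\pi\times\mathrm{id}$.

\begin{proposition}\label{prop:coker}
Let $q\ge1$ and $\xi\in E[q]$. The $K[s,t]$-module
\[
D_q=\operatorname{coker}\bigl(H^1(Y\times\mathbb A^2,\mathcal L^q)\to H^1(\Omega,\mathcal L^q)\bigr)
\]
contains an element with annihilator $P_{\varphi(\xi)}$. The set $\{P_{\varphi(\xi)}:\xi\in\Sigma\}$ is infinite.
\end{proposition}

\begin{proof}
By (G5) and Proposition~\ref{prop:Tq}, the sheaf $R^j(\pi\times\mathrm{id})_*\mathcal L^q$ is zero for $j=0$ and is the pullback of $\mathcal T_q$ for $j=1$. For an open set $V\subset E\times\mathbb A^2$ with preimage $V'$, the Leray spectral sequence gives an exact sequence $H^1(V,R^0)\to H^1(V',\mathcal L^q)\to H^0(V,R^1)\to H^2(V,R^0)$, compatible with restriction. Since $R^0=0$,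
\[
H^1(Y\times\mathbb A^2,\mathcal L^q)=H^0(E\times\mathbb A^2,\mathcal T_q),\qquad H^1(\Omega,\mathcal L^q)=H^0(\Omega_E,\mathcal T_q).
\]
Let $\operatorname{Spec}\Lambda_q\subset E$ be the finite subscheme defined by the annihilator of $\mathcal T_q$, and let $\Gamma_q=H^0(E,\mathcal T_q)$, a finitely generated $\Lambda_q$-module with support $E[q]$. A line bundle on a finite scheme is trivial. After trivializing $\mathcal N_0$ on $\operatorname{Spec}\Lambda_q$, the sections $\tau_0,\tau_1$ become elements of $\Lambda_q$ that generate the unit ideal, and $g$ becomes $s\tau_1-t\tau_0\in\Lambda_q[s,t]$. The pullback of $\mathcal T_q$ is the sheaf of the module $\Gamma_q[s,t]$ on the closed subscheme $\operatorname{Spec}\Lambda_q[s,t]$, which meets $\Omega_E$ in the principal open set of $g$. Hence $D_q$ is the cokernel of $\Gamma_q[s,t]\to\Gamma_q[s,t]_g$, and Lemma~\ref{lem:form} applies with $\theta=\varphi(\xi)$. The last claim holds because $\Sigma$ is infinite and $\varphi$ has finite fibers.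
\end{proof}

\begin{example}\label{ex:small}
We compute $D_1$. Restricting $\mathcal L$ to the diagonal gives an exact sequence $0\to\mathcal O_Y(-\{o\}\times E)\to\mathcal L\to\mathcal L|_\Delta\to0$. The projection $\pi$ identifies $\Delta$ with $E$. The normal bundle $\mathcal O_Y(\Delta)|_\Delta$ is the tangent bundle of $E$, which is trivial, so $\mathcal L|_\Delta\cong\mathcal O_E(-o)$. By (G5), $R^1\pi_*\mathcal O_Y(-\{o\}\times E)=H^1(E,\mathcal O(-o))\otimes\mathcal O_E\cong\mathcal O_E$, as $h^1(\mathcal O(-o))=1$ by Riemann--Roch. Since $\pi_*\mathcal L=0$, the long exact sequence for $\pi_*$ reads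
\[
0\to\mathcal O_E(-o)\to\mathcal O_E\to\mathcal T_1\to0 .
\]
The first map is a nonzero section of $\mathcal O_E(o)$, and $h^0(\mathcal O_E(o))=1$, so it is the inclusion up to a scalar. Thus $\Gamma_1=K$, placed at $o$. Take $\tau_0=x$ and $\tau_1=1$, where $x$ is the Weierstrass coordinate with its double pole at $o$. Then $\varphi(o)=[1:0]$, the form $g$ is a unit times $t$ at $o$, and $D_1=K[s,t]_t/K[s,t]$, with associated prime $(t)$. For $y^2=x^3-x$ the inverse of $(x,y)$ is $(x,-y)$, so $E[2]$ consists of $o$ and the points with $y=0$ and $x=0,1,-1$. Hence $D_2$ contributes the new primes $(s)$, $(s-t)$ and $(s+t)$.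
\end{example}

\section{A bigraded cone over $E\times E$}\label{sec:cone}

We need a ring $B$ with a point $\mathfrak n$ whose local cohomology contains all the groups $\Gamma_q=H^1(Y,\mathcal L^q)$. By (A3) and (G4), an open subset of $\operatorname{Spec}B$ that is affine over $Y$ has as its cohomology a sum of cohomology groups of sheaves on $Y$; the punctured cone over $Y$ defined by an ample bundle $\mathcal M$ sees the powers of $\mathcal M$ in this way. The bundle $\mathcal L$ has degree $0$ on the fibers of $\pi$, so it is not ample, and its section ring is just $K$ since $\pi_*\mathcal L^q=0$. The remedy is to write $\mathcal L$ as a quotient of two ample bundles and to take a cone with two gradings, in which the powers of $\mathcal L$ lie on the antidiagonal.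

By (G1) we can choose an ample bundle $\mathcal M_1$ on $Y$ such that $\mathcal M_2=\mathcal M_1\otimes\mathcal L$ is ample as well. For $a,b\in\mathbb Z$ put $\mathcal M^{a,b}=\mathcal M_1^a\otimes\mathcal M_2^b$. Then $\mathcal M^{-q,q}=\mathcal L^q$, and $\mathcal M^{a,b}$ is ample if $a,b\ge0$ and $(a,b)\neq(0,0)$. Define
\[
B=\bigoplus_{a,b\ge0}B_{a,b},\quad B_{a,b}=H^0(Y,\mathcal M^{a,b}),\qquad\mathfrak n=\bigoplus_{(a,b)\neq(0,0)}B_{a,b},\qquad R=B_{\mathfrak n}.
\]
Here $B_{0,0}=K$, because $Y$ is projective and geometrically integral; so $B=K\oplus\mathfrak n$ and $\mathfrak n$ is a maximal ideal with residue field $K$.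

The ring $B$ is the ring of global functions on the vector bundle
\[
\rho\colon W=\operatorname{Spec}_Y\bigoplus_{a,b\ge0}\mathcal M^{a,b}\longrightarrow Y .
\]
If $Y'\subset Y$ is an affine open set on which $\mathcal M_1,\mathcal M_2$ have generators $w_1,w_2$, then $\rho^{-1}(Y')=\operatorname{Spec}\mathcal O(Y')[w_1,w_2]$, and an element $r\in B_{a,b}$ is the function $\bar r\,w_1^aw_2^b$, where $\bar r\in\mathcal O(Y')$ represents the section $r$. The generators are unique up to units, so the conditions $w_1\neq0$ and $w_2\neq0$ define open subsets $W_1,W_2\subset W$. These sets and their intersection are affine over $Y$, and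
\begin{equation}\label{eq:push}
\rho_*\mathcal O_{W_1}=\bigoplus_{a\in\mathbb Z,\,b\ge0}\mathcal M^{a,b},\qquad\rho_*\mathcal O_{W_2}=\bigoplus_{a\ge0,\,b\in\mathbb Z}\mathcal M^{a,b},\qquad\rho_*\mathcal O_{W_1\cap W_2}=\bigoplus_{a,b\in\mathbb Z}\mathcal M^{a,b}.
\end{equation}

Fix $c\ge1$ such that $\mathcal M_1^c$ and $\mathcal M_2^c$ are globally generated. Choose finitely many $f_i\in B_{c,0}$ without common zero on $Y$ and finitely many $f'_j\in B_{0,c}$ without common zero on $Y$. Let $\mathfrak a_1=(f_i)_i$ and $\mathfrak a_2=(f'_j)_j$ be the ideals of $B$ that they generate, and let $V_k=\operatorname{Spec}B\setminus\mathcal V(\mathfrak a_k)$.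

\begin{proposition}\label{prop:cone}
\begin{enumerate}
\item[(1)] The ring $B$ is a normal domain and a finite module over the subring $B'=K[f_i,f'_j]$. In particular, it is a finitely generated $K$-algebra.
\item[(2)] Let $r\in B_{a,b}$. If $a\ge1$, then $r\in\sqrt{\mathfrak a_1}$. If $b\ge1$, then $r\in\sqrt{\mathfrak a_2}$.
\item[(3)] The canonical morphism $\psi\colon W\to\operatorname{Spec}B$ restricts to an isomorphism $W_1\cup W_2\to V_1\cup V_2$ that maps $W_1$ onto $V_1$ and $W_2$ onto $V_2$.
\item[(4)] $\dim B=\dim R=4$.
\end{enumerate}
\end{proposition}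

\begin{proof}
(1) The scheme $W$ is integral and regular, being a vector bundle over the smooth integral surface $Y$. So $B$ is the intersection of the normal domains $\mathcal O_{W,w}$, $w\in W$, inside the function field of $W$. An element of the fraction field of $B$ that is integral over $B$ lies in every $\mathcal O_{W,w}$, hence in $B$.

For finiteness we pass to the total degree. Let $X=\operatorname{Proj}_Y\operatorname{Sym}(\mathcal M_1\oplus\mathcal M_2)$, a $\mathbb P^1$-bundle over $Y$ with local homogeneous coordinates $w_1,w_2$. The direct image of $\mathcal O_X(d)$ on $Y$ is $\bigoplus_{a+b=d}\mathcal M^{a,b}$ for $d\ge0$, so $B=\bigoplus_{d\ge0}H^0(X,\mathcal O_X(d))$. The bundle $\mathcal O_X(1)$ is ample, since a direct sum of ample bundles is ample \cite[Prop.~2.2]{HarAmple}; what we need from this can be seen directly. View $f_i,f'_j$ as sections of $\mathcal O_X(c)$. As $f_i=\bar f_iw_1^c$ locally, $X_{f_i}$ is the part of $\{w_1\neq0\}$ that lies over $Y_{f_i}$. It is an $\mathbb A^1$-bundle over $Y_{f_i}$ with local coordinate $w_2/w_1$, and $Y_{f_i}$ is affine by (G1), so $X_{f_i}$ is affine.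 The same holds for $X_{f'_j}$ with $w_1,w_2$ exchanged. The sets $X_{f_i}$ cover $\{w_1\neq0\}$ and the sets $X_{f'_j}$ cover $\{w_2\neq0\}$, so the sections have no common zero and define a morphism $\nu\colon X\to\mathbb P^n$ with $\nu^*\mathcal O(1)=\mathcal O_X(c)$. (It is even finite, being proper and affine.) Since $\nu$ is proper, the sheaves $\nu_*\mathcal O_X(\alpha)$, $0\le\alpha<c$, are coherent. By the projection formula and (G2),
\[
\bigoplus_{k\ge0}H^0(X,\mathcal O_X(\alpha+kc))=\bigoplus_{k\ge0}H^0\bigl(\mathbb P^n,(\nu_*\mathcal O_X(\alpha))(k)\bigr)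
\]
is a finite module over the polynomial ring, whose variables act as the $f_i$ and $f'_j$. The ring $B$ is the direct sum of these $c$ modules, so it is finite over $B'$.

(2) By (1) there is a relation $r^n+\gamma_1r^{n-1}+\dots+\gamma_n=0$ with $\gamma_k\in B'$. The subring $B'$ is bigraded, so after taking the component of bidegree $(na,nb)$ we may assume that $\gamma_k$ has bidegree $(ka,kb)$. If $a\ge1$, every monomial in the $f_i,f'_j$ of this bidegree contains some $f_i$. So $\gamma_k\in\mathfrak a_1$ for all $k$, and $r^n\in\mathfrak a_1$. If $b\ge1$, every such monomial contains some $f'_j$, and $r^n\in\mathfrak a_2$.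

(3) The preimage of the principal open set $D(f_i)$ is $W_{f_i}$. Since $f_i=\bar f_iw_1^c$ locally, $W_{f_i}=W_1\cap\rho^{-1}(Y_{f_i})$, which is affine because it is affine over $Y_{f_i}$. Its ring of functions is $B_{f_i}$ by (G3). So $W_{f_i}\to D(f_i)$ is an isomorphism. Exchanging the roles of the two indices, $W_{f'_j}=W_2\cap\rho^{-1}(Y_{f'_j})\to D(f'_j)$ is an isomorphism. Being an isomorphism is local on the target, so $\psi$ is an isomorphism over $V_1\cup V_2$. Finally $\psi^{-1}(V_1)=\bigcup_iW_{f_i}=W_1$ because the $Y_{f_i}$ cover $Y$, and $\psi^{-1}(V_2)=W_2$ because the $Y_{f'_j}$ do.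

(4) By (3), the integral affine variety $\operatorname{Spec}B$ has a nonempty open subset of dimension $\dim Y+2=4$, so $\dim B=4$. Every maximal ideal of a finitely generated domain over a field has height equal to the dimension of the domain.
\end{proof}

By (2), $\mathcal V(\mathfrak a_1+\mathfrak a_2)=\{\mathfrak n\}$. So $\operatorname{Spec}B$ is obtained from $W$ by contracting the zero section, a copy of $Y$, to the point $\mathfrak n$. From now on we identify $W_k$ with $V_k$. The ring $R$ has all the properties required in Theorem~\ref{thm:A}.

\section{The ideal and the proof of Theorem~\ref{thm:A}}\label{sec:ideal}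

Put $S_0=B[s,t]$. By (A3), (G4) and \eqref{eq:push}, the module $H^2_{\mathfrak a_1}(B)=H^1(W_1,\mathcal O)$ has the summand $H^1(Y,\mathcal L^q)=\Gamma_q$ in bidegree $(-q,q)$. Following Example~\ref{ex:toy}, we would like to adjoin $g$ to the ideal $\mathfrak a_1S_0$ and look in degree $2+1=3$. But $g$ is a section of $\mathcal N$, not an element of $S_0$. We turn it into elements of $S_0$ by multiplying with sections of $\mathcal M_2^d\otimes\mathcal N^{-1}$. The twist must be by $\mathcal M_2$: with $\mathcal M_1$ the products would lie in $\sqrt{\mathfrak a_1S_0}$ by Proposition~\ref{prop:cone}(2), and we would be back in case (c) of Section~\ref{sec:intro}.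

Choose $d\ge1$ such that $\mathcal M_2^d\otimes\mathcal N^{-1}$ is generated by global sections $\sigma_1,\dots,\sigma_l$. Then $\tau_0\sigma_k,\tau_1\sigma_k\in B_{0,d}$. Define
\begin{equation}\label{eq:I}
g_k=s\,(\tau_1\sigma_k)-t\,(\tau_0\sigma_k)\in S_0,\qquad I_0=\mathfrak a_1S_0+(g_1,\dots,g_l)\subset S_0 .
\end{equation}
Write $\rho$ also for $\rho\times\mathrm{id}\colon W\times\mathbb A^2\to Y\times\mathbb A^2$, and let
\[
U_1=W_1\times\mathbb A^2,\qquad U_2=(W_2\times\mathbb A^2)\cap\rho^{-1}(\Omega).
\]

\begin{lemma}\label{lem:U}
The open set $U=\operatorname{Spec}S_0\setminus\mathcal V(I_0)$ is equal to $U_1\cup U_2$.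
\end{lemma}

\begin{proof}
The complement of $\mathcal V(\mathfrak a_1S_0)$ is $V_1\times\mathbb A^2=U_1$. It remains to show that $\bigcup_kD(g_k)=U_2$. The coefficients of $g_k$ lie in $B_{0,d}\subset\sqrt{\mathfrak a_2}$, so $D(g_k)\subset V_2\times\mathbb A^2=W_2\times\mathbb A^2$. Locally on $Y$, the function $g_k$ equals $w_2^d$ times the function that represents the section $g\sigma_k$ of $\mathcal M_2^d$ on $Y\times\mathbb A^2$, and $w_2$ is a unit on $W_2$. So $D(g_k)$ is the part of $W_2\times\mathbb A^2$ that lies over $(Y\times\mathbb A^2)_{g\sigma_k}$. These sets cover $\Omega$ and are contained in it, because the $\sigma_k$ have no common zero.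
\end{proof}

The set $U_1$ is affine over $Y\times\mathbb A^2$, while $U_2$ and $U_1\cap U_2$ are the restrictions to $\Omega$ of $W_2\times\mathbb A^2$ and $(W_1\cap W_2)\times\mathbb A^2$. By \eqref{eq:push} and (G4),
\begin{align*}
H^1(U_1,\mathcal O)&=\bigoplus_{a\in\mathbb Z,\,b\ge0}H^1(Y\times\mathbb A^2,\mathcal M^{a,b}),\\
H^1(U_2,\mathcal O)&=\bigoplus_{a\ge0,\,b\in\mathbb Z}H^1(\Omega,\mathcal M^{a,b}),\\
H^1(U_1\cap U_2,\mathcal O)&=\bigoplus_{a,b\in\mathbb Z}H^1(\Omega,\mathcal M^{a,b}).
\end{align*}
The restriction maps to $U_1\cap U_2$ respect bidegrees. From $U_1$ they are given by restriction from $Y\times\mathbb A^2$ to $\Omega$, and from $U_2$ by the identity on the summands that are present. An element $r\in B_{a',b'}$ acts through the multiplication maps $r\colon\mathcal M^{a,b}\to\mathcal M^{a+a',b+b'}$. By (G6) and (A3) there is an injection of $S_0$-modules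
\begin{equation}\label{eq:C}
C=\operatorname{coker}\bigl(H^1(U_1,\mathcal O)\oplus H^1(U_2,\mathcal O)\to H^1(U_1\cap U_2,\mathcal O)\bigr)\hookrightarrow H^2(U,\mathcal O)\cong H^3_{I_0}(S_0),
\end{equation}
and $C=\bigoplus C_{a,b}$ is a direct sum of $K[s,t]$-modules; see Figure~\ref{fig:degrees}. In bidegree $(-q,q)$ with $q\ge1$, the module $H^1(U_2,\mathcal O)$ has no summand, since $a<0$, and $H^1(U_1,\mathcal O)$ has the summand $H^1(Y\times\mathbb A^2,\mathcal L^q)$, since $b\ge0$. Therefore
\begin{equation}\label{eq:CD}
C_{-q,q}=D_q\qquad(q\ge1).
\end{equation}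

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!40] (0,-2.4) rectangle (3.8,4.4);
\fill[gray!13] (-4.6,0) rectangle (0,4.4);
\draw[->] (-4.9,0) -- (4.3,0) node[right] {$a$};
\draw[->] (0,-2.7) -- (0,4.9) node[above] {$b$};
\foreach \q in {1,2,3,4} \fill (-\q,\q) circle (3pt);
\node[below left] at (-1,1) {$D_1$};
\node[below left] at (-2,2) {$D_2$};
\node[below left] at (-3,3) {$D_3$};
\node at (1.9,1.6) {$C_{a,b}=0$};
\node at (-2.3,-1.3) {$H^1(\Omega,\mathcal M^{a,b})$};
\end{tikzpicture}
\caption{The bigraded module $C\subset H^3_{I_0}(S_0)$ in the plane of bidegrees. For $a\ge0$ (dark) the summand $H^1(\Omega,\mathcal M^{a,b})$ is canceled by $U_2$. For $a<0\le b$ (light) it is divided by the image of $H^1(Y\times\mathbb A^2,\mathcal M^{a,b})$, which comes from $U_1$. For $a,b<0$ it survives unchanged. The dots are the bidegrees $(-q,q)$, where $\mathcal M^{a,b}=\mathcal L^q$.}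
\label{fig:degrees}
\end{figure}

To apply Lemma~\ref{lem:lift} we have to know that the elements of $C$ are supported at $\mathfrak n$. Serre vanishing would give this on the projective surface $Y$, but $\Omega$ is not of the form $Y\times\mathbb A^2$. A class on $\Omega$ does extend to $Y\times\mathbb A^2$ if we allow a pole of finite order along $g=0$.

\begin{lemma}\label{lem:torsion}
Every element of $H^1(U_1\cap U_2,\mathcal O)$, and hence every element of $C$, is killed by a power of $\mathfrak n$.
\end{lemma}

\begin{proof}
It suffices to treat an element $e\in H^1(\Omega,\mathcal M^{a,b})$. The ideal $\mathfrak n$ has finitely many bihomogeneous generators, so it is enough to show that a power of each $r\in B_{a',b'}$ with $(a',b')\neq(0,0)$ kills $e$. The inclusion $\iota\colon\Omega\to Y\times\mathbb A^2$ is locally the inclusion of a principal open set, so it is affine, and for every line bundle $\mathcal F$ on $Y$,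
\[
\iota_*\iota^*\mathcal F=\varinjlim\bigl(\mathcal F\xrightarrow{\,g\,}\mathcal F\otimes\mathcal N\xrightarrow{\,g\,}\mathcal F\otimes\mathcal N^2\xrightarrow{\,g\,}\cdots\bigr).
\]
By (G4) and (G5), $H^1(\Omega,\mathcal F)=\varinjlim_jH^1(Y,\mathcal F\otimes\mathcal N^j)\otimes_KK[s,t]$, naturally in $\mathcal F$. So $e$ is the image of some $e'\in H^1(Y,\mathcal M^{a,b}\otimes\mathcal N^j)\otimes_KK[s,t]$, and $r^ne$ is the image of
\[
r^ne'\in H^1\bigl(Y,\mathcal M^{a,b}\otimes\mathcal N^j\otimes(\mathcal M^{a',b'})^n\bigr)\otimes_KK[s,t].
\]
As $j$ is fixed and $\mathcal M^{a',b'}$ is ample, this group vanishes for $n\gg0$ by (G1).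
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\xi\in\Sigma$, say $\xi\in E[q]$. By Proposition~\ref{prop:coker}, \eqref{eq:C} and \eqref{eq:CD}, there is an element $e\in C_{-q,q}\subset H^3_{I_0}(S_0)$ with $\operatorname{Ann}_{K[s,t]}(e)=P_{\varphi(\xi)}$. It is killed by a power of $\mathfrak n$ by Lemma~\ref{lem:torsion}. By Lemma~\ref{lem:lift}, the prime $\mathfrak nS_0+P_{\varphi(\xi)}S_0$ is associated to $H^3_{I_0}(S_0)$. It contracts to $\mathfrak n$ in $B$, so it is disjoint from $B\setminus\mathfrak n$. Let $I=I_0R[s,t]$. Localizing at $B\setminus\mathfrak n$ and using (A1) and (A2), we obtain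
\begin{equation}\label{eq:main}
\mathfrak mR[s,t]+P_{\varphi(\xi)}R[s,t]\in\operatorname{Ass}H^3_I(R[s,t])\qquad(\xi\in\Sigma).
\end{equation}
The image of this prime in $R[s,t]/\mathfrak mR[s,t]=K[s,t]$ is $P_{\varphi(\xi)}$, so there are infinitely many of them by Proposition~\ref{prop:coker}.
\end{proof}

\begin{remark}
The elliptic curve enters only through Proposition~\ref{prop:Tq}. For $\mathbb P^1$ in place of $E$ the bundles $\mathcal O(\xi-o)$ are all trivial with $H^1=0$, and nothing jumps. Ampleness of both $\mathcal M_1$ and $\mathcal M_2$ is used to make $B$ Noetherian, to embed $W_1\cup W_2$ in $\operatorname{Spec}B$, and to place the associated primes over $\mathfrak n$. The open set $U_1$ is what creates torsion over $K[s,t]$: the module $H^1(\Omega,\mathcal L^q)=\Gamma_q[s,t]_g$ itself is torsion-free over $K[s,t]$.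
\end{remark}

\begin{remark}
The ring $R$ is not Cohen--Macaulay. By (A3), $H^2_{\mathfrak n}(B)=H^1(W_1\cup W_2,\mathcal O)$, and by (G6) this module surjects onto the kernel of $H^1(W_1,\mathcal O)\oplus H^1(W_2,\mathcal O)\to H^1(W_1\cap W_2,\mathcal O)$. In bidegree $(0,0)$ the map is the difference map $H^1(Y,\mathcal O_Y)^2\to H^1(Y,\mathcal O_Y)$, and $H^1(Y,\mathcal O_Y)$ contains $\pi^*H^1(E,\mathcal O_E)\neq0$ because $\pi$ has a section. So $H^2_{\mathfrak m}(R)=H^2_{\mathfrak n}(B)\neq0$, and $R$ has depth at most $2$.
\end{remark}

\section{Other closed fibers}\label{sec:fibers}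

Let $R$ and $I$ be as constructed above, and let $\mathcal P=\{P_{\varphi(\xi)}:\xi\in\Sigma\}$. We write $(\mathfrak m,P)$ for the ideal generated by $\mathfrak m$ and $P$ in the ring at hand. For a Noetherian $R$-algebra $S$ and an ideal $J\subset S$, put
\[
\mathcal A(J)=\mathcal V(\mathfrak mS)\cap\operatorname{Ass}_SH^3_J(S).
\]

\begin{lemma}\label{lem:ascent}
Let $A_1\to A_2$ be a homomorphism of Noetherian $R$-algebras and let $J\subset A_1$ be an ideal.
\begin{enumerate}
\item[(1)] If $A_1\to A_2$ is faithfully flat and $\mathcal A(J)$ is infinite, then $\mathcal A(JA_2)$ is infinite.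
\item[(2)] If $A_2$ is a localization of $A_1$, then $\mathcal A(JA_2)$ consists of the extensions of the primes in $\mathcal A(J)$ that survive in $A_2$. In particular, if $\mathcal A(JA_2)$ is infinite, then so is $\mathcal A(J)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\mathfrak p\in\mathcal A(J)$. Then $A_2/\mathfrak pA_2\neq0$ by faithful flatness, so it has an associated prime $Q$. By (A2), $Q$ is associated to $H^3_{JA_2}(A_2)$ and contracts to $\mathfrak p$. So $Q$ contains $\mathfrak mA_2$, and different primes $\mathfrak p$ give different primes $Q$. Part (2) follows from (A1) and (A2), as a prime of $A_2$ contains $\mathfrak mA_2$ if and only if its contraction contains $\mathfrak mA_1$.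
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The ring $S=\widehat R[[s,t]]$ is faithfully flat over $R$ with closed fiber $K[[s,t]]$, so it is a flat extension with regular closed fiber. It is the completion of the local ring $S_1=R[s,t]_{(\mathfrak m,s,t)}$, hence faithfully flat over $S_1$. Every $P\in\mathcal P$ lies in $(s,t)$, so all the primes in \eqref{eq:main} survive in $S_1$. Thus $\mathcal A(IS_1)$ is infinite by Lemma~\ref{lem:ascent}(2), and $\mathcal A(IS)$ is infinite by Lemma~\ref{lem:ascent}(1).
\end{proof}

The generators of $I$ are homogeneous in $s,t$, so one variable is superfluous: we can pass from $\mathbb P^1$ to an affine chart.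

\begin{proposition}\label{prop:onevar}
Let $I_1\subset R[z]$ be the ideal generated by the $f_i$ and the elements $\tau_1\sigma_k-z\,\tau_0\sigma_k$. Then $\mathcal A(I_1)$ is infinite.
\end{proposition}

\begin{proof}
Put $z=t/s$. Then $A_2=R[s,t]_s$ equals $A_1[s,s^{-1}]$ with $A_1=R[z]$. Since $g_k=s(\tau_1\sigma_k-z\,\tau_0\sigma_k)$ and $s$ is a unit, $IA_2=I_1A_2$. The only height-one prime of $K[s,t]$ that contains $s$ is $(s)$. For every other $P\in\mathcal P$ the prime $(\mathfrak m,P)$ survives in $A_2$, so $\mathcal A(I_1A_2)$ is infinite by Lemma~\ref{lem:ascent}(2). The map $A_1\to A_2$ is flat, and for a prime $\mathfrak p$ of $A_1$ the ring $A_2/\mathfrak pA_2=(A_1/\mathfrak p)[s,s^{-1}]$ is a domain, whose only associated prime is $\mathfrak pA_2$. By (A2), the associated primes of $H^3_{I_1A_2}(A_2)$ are exactly the ideals $\mathfrak pA_2$ with $\mathfrak p\in\operatorname{Ass}H^3_{I_1}(A_1)$, and $\mathfrak pA_2$ contracts to $\mathfrak p$. So contraction maps $\mathcal A(I_1A_2)$ injectively to $\mathcal A(I_1)$.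
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (1) is case (b) of Section~\ref{sec:intro}.

For (2), the ring $S=R\otimes_KA$ is a localization of the finitely generated $A$-algebra $B\otimes_KA$, so it is Noetherian; this is where we use that $R$ is essentially of finite type over $K$. It is a nonzero free $R$-module, since $A$ is a nonzero $K$-vector space, so $R\to S$ is flat and injective. Its closed fiber is $K\otimes_KA=A$. In both cases of (2) the plan is to make $A$, after a harmless modification, faithfully flat over $K[z]$ or over $K[s,t]_{(s,t)}$.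

\emph{Case 1: $A$ is finitely generated of dimension at least $1$.} A regular Noetherian ring is a finite product of regular domains. So $A=D\times A''$ with $D$ a finitely generated domain of dimension $n\ge1$ (and possibly $A''=0$). By Noether normalization, $D$ is finite over a polynomial subring $K[z_1,\dots,z_n]$; put $z=z_1$. The domain $D$ is torsion-free over the principal ideal domain $K[z]$, hence flat. The map $\operatorname{Spec}D\to\operatorname{Spec}K[z_1,\dots,z_n]\to\operatorname{Spec}K[z]$ is surjective, by lying over for the first arrow. So $D$ is faithfully flat over $K[z]$, and by base change $S'=R\otimes_KD=R[z]\otimes_{K[z]}D$ is faithfully flat over $R[z]$. By Proposition~\ref{prop:onevar} and Lemma~\ref{lem:ascent}(1), $\mathcal A(I_1S')$ is infinite. Now $S=S'\times S''$ with $S''=R\otimes_KA''$, and $S'$ is the localization of $S$ at the idempotent $(1,0)$. The ideal $J=I_1S'\times S''$ extends to $I_1S'$, so $\mathcal A(J)$ is infinite by Lemma~\ref{lem:ascent}(2).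

\emph{Case 2: $A$ has a prime $\mathfrak q$ of height at least $2$.} The regular local ring $A_{\mathfrak q}$ has dimension at least $2$, so two elements of a regular system of parameters form a regular sequence. After multiplication by units they come from elements $\alpha,\beta\in\mathfrak q$. Map $K[s,t]\to A$ by $s\mapsto\alpha$, $t\mapsto\beta$, and let $J=IS$ for the induced map $R[s,t]\to S$. A polynomial with nonzero constant term maps outside $\mathfrak q$, so we get a local homomorphism $O=K[s,t]_{(s,t)}\to A_{\mathfrak q}$. The local criterion of flatness says that a local homomorphism of Noetherian local rings $O\to O'$, where $O$ has residue field $K$, is flat if $\operatorname{Tor}_1^O(K,O')=0$. The Koszul complex of $s,t$ resolves $K$ over $O$, so $\operatorname{Tor}_1^O(K,A_{\mathfrak q})$ is the first Koszul homology of $\alpha,\beta$ on $A_{\mathfrak q}$, which vanishes for a regular sequence. Thus $O\to A_{\mathfrak q}$ is flat and local, hence faithfully flat, and so is its base change $R\otimes_KO\to R\otimes_KA_{\mathfrak q}$. The ring $R\otimes_KO$ is the localization of $R[s,t]$ at $K[s,t]\setminus(s,t)$,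 and $(\mathfrak m,P)\cap K[s,t]=P\subset(s,t)$ for $P\in\mathcal P$. So the primes in \eqref{eq:main} survive, and $\mathcal A(I(R\otimes_KO))$ is infinite. By Lemma~\ref{lem:ascent}(1), $\mathcal A(J(R\otimes_KA_{\mathfrak q}))$ is infinite. Since $R\otimes_KA_{\mathfrak q}$ is a localization of $S$, the set $\mathcal A(J)$ is infinite by Lemma~\ref{lem:ascent}(2).

\emph{The equivalence.} In a Noetherian local ring of dimension at most $1$ every prime is minimal or maximal, and a finitely generated $K$-algebra of dimension $0$ is Artinian. In both cases the spectrum is finite and (1) gives finiteness. If $A$ is local of dimension at least $2$, or finitely generated of dimension at least $1$, then (2) gives a counterexample, and $\operatorname{Spec}A$ is infinite by (1). The statement about $R[z]$ is Proposition~\ref{prop:onevar}.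
\end{proof}

Regularity of $A$ was used in two places only: to split off a factor that is a domain in Case~1, and to find a regular sequence of length two in $\mathfrak qA_{\mathfrak q}$ in Case~2.

\begin{thebibliography}{9}

\bibitem{Har}
Hartshorne, \emph{Algebraic Geometry}.

\bibitem{HarAmple}
Hartshorne, \emph{Ample vector bundles}, Publ. IHES 29.

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{NB}
Luis N\'u\~nez-Betancourt, \emph{Associated primes of local cohomology of flat extensions with regular fibers and $\Sigma$-finite $D$-modules}, arXiv:1210.3107 (2012).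

\end{thebibliography}
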